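\title{Amenability is not invariant under sublinear bilipschitz equivalence}

\begin{abstract}
A sublinearly bilipschitz equivalence is a quasi-isometry whose additive error is allowed to grow sublinearly with the distance to a basepoint. We show that amenability of finitely generated groups is not invariant under such maps. We give an explicit pair, one group elementary amenable and the other non-amenable, with error $\sqrt{2+r}\,\log_2(2+r)$, and for every unbounded sublinear function $u\ge 1$ a pair with error $u$. Both groups are of lamplighter type over the $3$-regular tree. The amenable one lacks one binary digit at each ancestor of the walker, and the equivalence stores the missing digits, in blocks of slowly growing length, in lamps that take values in an amenable group with enough expansion at large scales.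
\end{abstract}

\section{Introduction}\label{sec:intro}

A quasi-isometry distorts distances by a multiplicative constant and an additive constant. A sublinearly bilipschitz equivalence lets the additive term grow as one moves away from a basepoint, as long as it stays negligible compared with the distance traveled. For a metric space with a basepoint, $|x|$ denotes the distance from $x$ to the basepoint, and $r\vee r'=\max(r,r')$. A function $u:\mathbf R_+\to\mathbf R_+$ is \emph{sublinear} if it is non-decreasing and $u(r)/r\to0$ as $r\to\infty$.

\begin{definition}\label{def:sbe}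
A map $f:X\to Y$ between pointed metric spaces is a \emph{sublinearly bilipschitz equivalence} (SBE) with \emph{gauge} $u$ and constants $C\ge1$, $c>0$ if $u$ is sublinear, if for all $x,x'\in X$
\begin{equation}\label{eq:sbe}
\tfrac1C\,d(x,x')-c\,u(|x|\vee|x'|)\;\le\; d(f(x),f(x'))\;\le\; C\,d(x,x')+c\,u(|x|\vee|x'|),
\end{equation}
and if every $y\in Y$ lies within distance $c\,u(|y|)$ of $f(X)$. Two spaces are SBE if such a map exists.
\end{definition}

A bounded gauge gives a quasi-isometry. An unbounded gauge allows more: the map $\mathbf Z\to\mathbf Z$ sending $n$ to $\pm\lfloor\sqrt{|n|}\rfloor^2$, with the sign of $n$, moves $n$ by at most $2\sqrt{|n|}$, so it is an SBE with $u(r)=\sqrt r$, $C=1$, $c=4$; it is not a quasi-isometry, since its fibers have unbounded diameter. In the ball of radius $R$, an SBE is blind to everything smaller than $u(R)$.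

A compactly generated locally compact group, in particular a finitely generated group, is a metric space for the word metric of a compact (finite) generating set, with the identity as basepoint. Another generating set gives a bilipschitz equivalent metric and replaces a gauge $u(r)$ by $u(Ar)$ for a constant $A$, so being SBE does not depend on the choice. Polynomial growth and subexponential growth are SBE-invariants of compactly generated locally compact groups \cite{Cornulier}.

Recall that a connected graph of bounded degree is \emph{amenable} if for every $\varepsilon>0$ there is a finite nonempty set $A$ of vertices such that at most $\varepsilon|A|$ edges join $A$ to its complement. A locally compact group is amenable if $L^\infty(G)$ carries a left-invariant mean; by F{\o}lner's criterion, a finitely generated group is amenable if and only if its Cayley graph is. Amenability of finitely generated groups is a quasi-isometry invariant. For non-discrete groups the appropriate notion is that of amenable \emph{unimodular} groups, those whose left Haar measure is right-invariant (Remark~\ref{rem:unimodular} shows why). The following question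 is posed in \cite{Cornulier}.

\medskip
\noindent\textbf{Question.} \emph{Is amenability an SBE-invariant of finitely generated groups, and more generally of unimodular compactly generated locally compact groups? That is, if two such groups are SBE, is one amenable if and only if the other is?}
\medskip

For connected graphs of bounded degree the answer is no \cite{Cornulier}, and this is easy to see. Let $T$ be the $3$-regular tree. It is not amenable: a finite set $A$ of vertices spans at most $|A|-1$ edges, so at least $3|A|-2(|A|-1)>|A|$ edges leave it. Attach a path of length $\lfloor\sqrt n\rfloor$ to one vertex at distance $n$ from the basepoint, for each $n$. The new graph is amenable, because one edge leaves each attached path, and the inclusion of $T$ is an SBE with gauge $\sqrt r$. Here the F{\o}lner sets are hidden so far from the basepoint that the error exceeds their size.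

In a group nothing can be hidden in this way, since a F{\o}lner set can be translated to contain the identity. Together with the invariance of growth types, this suggests the answer yes; and since groups of subexponential growth are amenable, the amenable group in a counterexample must have exponential growth. But to transport a F{\o}lner set $A$ contained in the ball of radius $R$ through an SBE, one needs the $c\,u(R)$-neighborhood of $A$ to be barely larger than $A$. Balls in $\mathbf Z^d$ have this property. Amenability in general only provides, for each fixed thickness $D$, some set whose $D$-neighborhood is barely larger, with no control on its diameter. There are amenable groups in which every subset of the ball of radius $R$ doubles when thickened by a constant multiple of $\log(2+R)$, or of any prescribed unbounded non-decreasing function of $R$. We use such groups to answer the question negatively.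

The class of \emph{elementary amenable} groups is the smallest class that contains finite and abelian groups and is closed under subgroups, quotients, extensions and directed unions. Amenability is preserved by these four operations, so these groups are amenable. Wreath products are restricted: if $B$ acts on a set $V$, then $\Lambda\wr_VB=(\bigoplus_V\Lambda)\rtimes B$, and $\Lambda\wr B$ is the case of $V=B$ with the left action.

\begin{theorem}\label{thm:explicit}
There are finitely generated groups $\Gamma$, elementary amenable, and $H$, non-amenable, and a surjective SBE $F:H\to\Gamma$ with gauge $u(r)=\sqrt{2+r}\,\log_2(2+r)$. With $\Lambda=\mathbf Z/2\wr(\mathbf Z/2\wr\mathbf Z)$, one may take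
\[H=(\mathbf Z/2\times\Lambda)\wr(\mathbf Z/2*\mathbf Z/2*\mathbf Z/2),\qquad \Gamma=\Lambda\wr_VB,\]
where $B$ is the group of automorphisms of the $3$-regular tree defined in Section~\ref{sec:B} and $V$ is the vertex set of the tree.
\end{theorem}

Discrete groups are unimodular, so Theorem~\ref{thm:explicit} answers both forms of the question. The failure occurs for arbitrarily small unbounded errors.

\begin{theorem}\label{thm:sharp}
There are universal constants $C,c$ with the following property. For every unbounded sublinear function $u\ge1$ there are groups $\Gamma$, elementary amenable, and $H$, non-amenable, with finite generating sets, and a surjective SBE $F:H\to\Gamma$ with gauge $u$ and constants $C,c$ for the corresponding word metrics.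
\end{theorem}

Thus, among sublinear functions $u\ge1$, amenability of finitely generated groups is invariant under SBEs of gauge $u$ if and only if $u$ is bounded.

\medskip
\noindent\textbf{Outline.} An element of $H$ is a walker on $T$ together with, at each vertex, a binary switch and a lamp with values in a group $\Lambda$. An element of $\Gamma$ is the same, except that the switches at the ancestors of the walker, in the direction of a fixed end, are forced (Section~\ref{sec:groups}). A map $H\to\Gamma$ must store these digits somewhere. Section~\ref{sec:absorb} isolates the property of $\Lambda$ that lets a lamp absorb $\ell$ digits while moving by about $\ell+\psi$, where $\psi$ grows slowly with the length of the lamp value. Section~\ref{sec:map} builds $F$, first in a model case and then in general, and proves Theorem~\ref{thm:explicit}. Section~\ref{sec:slow} constructs amenable groups $\Lambda$ with $\psi$ arbitrarily slow and proves Theorem~\ref{thm:sharp}. Throughout, $d_\Lambda(\lambda,\lambda')=|\lambda^{-1}\lambda'|$, and $B_G(r)$ is the ball of radius $r$ about the identity of $G$.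

\section{Two lamplighter groups over a tree}\label{sec:groups}

\subsection{The tree and its switches}

Let $T$ be the $3$-regular tree with vertex set $V$, and fix an end $\xi$, that is, a class of geodesic rays that eventually coincide. From each vertex $v$ there is one ray to $\xi$; its second vertex is the \emph{parent} of $v$, and the two other neighbors of $v$ are its \emph{children}. We draw $\xi$ at the top, so a step \emph{up} goes to the parent and a step \emph{down} to a child. Fix a \emph{level} function $h:V\to\mathbf Z$ that increases by $1$ at each step down, and a line $(o_n)_{n\in\mathbf Z}$ with $h(o_n)=n$ and $o_{n+1}$ a child of $o_n$. Label the two children of each vertex bijectively by $\mathbf Z/2$, writing $\chi(w)$ for the label of $w$, in such a way that $\chi(o_n)=0$ for all $n$.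

Let $\mathrm{Anc}(x)$ be the set of \emph{strict} ancestors of $x$, and for $j\le h(x)$ let $x[j]$ be the ancestor-or-equal of $x$ at level $j$. The rays from $x$ and from $o_0$ to $\xi$ eventually coincide, so $x[j]=o_j$ for all sufficiently negative $j$. Any two vertices $x,x'$ have a nearest common ancestor-or-equal, which lies on the geodesic $[x,x']$.

Let $\mathcal K$ be the set of finitely supported functions $\kappa:V\to\mathbf Z/2$. Think of $\kappa(v)$ as a railway switch at $v$ that selects the child labeled $\kappa(v)$. A vertex $x$ is \emph{$\kappa$-admissible} if at every $v\in\mathrm{Anc}(x)$ the switch selects the child of $v$ toward $x$. Two distinct vertices of the same level are never both $\kappa$-admissible: their nearest common ancestor is a strict ancestor of both, and its switch selects only one child.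

\subsection{The group $B$}\label{sec:B}

We want an amenable group whose elements are the pairs $(\kappa,x)$ with $x$ admissible. Let $g$ be an automorphism of $T$ fixing $\xi$. It preserves the parent relation, so $h(gv)=h(v)+n(g)$ for a constant $n(g)$, and it maps the children of $v$ bijectively to those of $gv$, so there is $\sigma(g,v)\in\mathbf Z/2$ with $\chi(gw)=\chi(w)+\sigma(g,v)$ for both children $w$ of $v$. Composing, we get the cocycle formula
\begin{equation}\label{eq:cocycle}
\sigma(gg',v)=\sigma(g,g'v)+\sigma(g',v),\qquad\text{hence}\qquad \sigma(g^{-1},v)=\sigma(g,g^{-1}v),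
\end{equation}
signs being irrelevant in $\mathbf Z/2$. Let $B$ be the set of those $g$ for which $\sigma(g,\cdot)$ is finitely supported. By \eqref{eq:cocycle}, $B$ is a group.

\begin{lemma}\label{lem:coordinates}
The map $g\mapsto(\sigma(g,\cdot),n(g))$ is a bijection from $B$ onto $\mathcal K\times\mathbf Z$. If $\sigma(g,o_j)=0$ for all $j<m$, then $g(o_j)=o_{j+n(g)}$ for all $j\le m$.
\end{lemma}

\begin{proof}
Let $g\in B$ and $n=n(g)$. Since $g(o_j)=g(o_0)[j+n]$ for $j\le0$, we have $g(o_j)=o_{j+n}$ for all very negative $j$. Every vertex is a descendant of such an $o_j$, and below $o_j$ the map $g$ is determined by a recursion: if $w$ is a child of $v$, then $gw$ is the child of $gv$ labeled $\chi(w)+\sigma(g,v)$. This gives injectivity. It also gives the second statement, because $g(o_j)=o_{j+n}$ and $\sigma(g,o_j)=0$ force $g(o_{j+1})$ to be the child of $o_{j+n}$ labeled $0$.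

Given $(\sigma,n)\in\mathcal K\times\mathbf Z$, choose $m$ with $\sigma(o_j)=0$ for $j<m$. For $j\le m$, the rule $g_j(o_j)=o_{j+n}$ and the recursion define an isomorphism $g_j$ from the subtree below $o_j$ onto the subtree below $o_{j+n}$. The map $g_{j-1}$ extends $g_j$, since it sends $o_j$ to the child of $o_{j-1+n}$ labeled $\chi(o_j)+\sigma(o_{j-1})=0$, which is $o_{j+n}$. The union of the $g_j$ is an element of $B$ with the required data.
\end{proof}

Let $\tau\in B$ have $\sigma=0$, $n=1$, and let $\rho\in B$ have $\sigma=1_{o_0}$, $n=0$. By Lemma~\ref{lem:coordinates}, $\tau o_j=o_{j+1}$ for all $j$ and $\rho o_0=o_0$; moreover $\rho^2=1$, since $\sigma(\rho^2,\cdot)=0$ by \eqref{eq:cocycle}. To describe right multiplication by $\tau$ and $\rho$ as local moves of a walker, we record each swap made by $g$ at the image vertex instead of the source vertex: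
\[\kappa_g(v)=\sigma(g,g^{-1}v)=\sigma(g^{-1},v),\qquad x(g)=g(o_0).\]

\begin{lemma}\label{lem:Bstates}
The map $g\mapsto(\kappa_g,x(g))$ is a bijection from $B$ onto the set of pairs $(\kappa,x)$ with $\kappa\in\mathcal K$ and $x$ $\kappa$-admissible. In these coordinates, right multiplication by $\tau$ moves $x$ to its child labeled $\kappa(x)$, right multiplication by $\tau^{-1}$ moves $x$ to its parent, both without changing $\kappa$, and right multiplication by $\rho$ replaces $\kappa$ by $\kappa+1_x$ without moving $x$.
\end{lemma}

\begin{proof}
The strict ancestors of $x(g)$ are the vertices $g(o_j)$, $j<0$, and the child of $g(o_j)$ toward $x(g)$ is $g(o_{j+1})$, with label $0+\sigma(g,o_j)=\kappa_g(go_j)$. So $x(g)$ is $\kappa_g$-admissible, of level $n(g)$. Lemma~\ref{lem:coordinates} applied to $g^{-1}$ shows that $g\mapsto(\kappa_g,n(g))$ is a bijection onto $\mathcal K\times\mathbf Z$. Hence the map of the statement is injective. It is onto: given an admissible pair $(\kappa,x)$, take $g$ with $\kappa_g=\kappa$ and $n(g)=h(x)$; then $x(g)$ and $x$ are $\kappa$-admissible of the same level, hence equal.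

By \eqref{eq:cocycle}, $\kappa_{gg'}(v)=\sigma(g'^{-1},g^{-1}v)+\kappa_g(v)$. For $g'=\tau^{\pm1}$ the first term vanishes. For $g'=\rho=\rho^{-1}$ it is $1$ exactly when $v=go_0=x(g)$. Finally $x(g\rho)=x(g)$, the vertex $x(g\tau^{-1})=g(o_{-1})$ is the parent of $x(g)$, and $x(g\tau)=g(o_1)$ is the child of $x(g)$ labeled $\sigma(g,o_0)=\kappa_g(x(g))$.
\end{proof}

\begin{lemma}\label{lem:Bamenable}
The kernel $B_0$ of $n:B\to\mathbf Z$ is an increasing union of finite subgroups. Hence $B$ is elementary amenable.
\end{lemma}

\begin{proof}
For $m\ge1$ let $S_m$ be the finite set of descendants-or-equal of $o_{-m}$ of level $<m$, and let $B_0^m$ be the set of $g\in B_0$ with $\sigma(g,\cdot)$ supported on $S_m$. By Lemma~\ref{lem:coordinates}, such a $g$ fixes $o_{-m}$; it preserves levels, so it preserves $S_m$. By \eqref{eq:cocycle}, $B_0^m$ is a subgroup, and it has $2^{|S_m|}$ elements. The sets $S_m$ increase to $V$, so the $B_0^m$ increase to $B_0$. Finally $B/B_0\cong\mathbf Z$.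
\end{proof}

\begin{remark}\label{rem:unimodular}
The group $G_\xi$ of all automorphisms of $T$ fixing $\xi$, with the topology of pointwise convergence, is locally compact. It acts transitively on $V$ with compact open stabilizers, so it is compactly generated and quasi-isometric to $T$, hence to the non-amenable group $\mathbf Z/2*\mathbf Z/2*\mathbf Z/2$. It is amenable, since the kernel of $n$ is the increasing union of the stabilizers of the $o_{-m}$. It is not unimodular, since the stabilizer of $o_1$ has index $2$ in that of $o_0$ and is conjugate to it by $\tau$. So without unimodularity amenability is not even a quasi-isometry invariant. In the discrete subgroup-of-interest $B$, taken with the discrete topology, vertex stabilizers are infinite and the word metric sees the switches as well as the walker.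
\end{remark}

\subsection{The groups $\Gamma$ and $H$}

Let $\Lambda$ be a group with a finite symmetric generating set $S_\Lambda$. A \emph{state} is a triple $s=(\kappa,\varphi,x)$ with $\kappa\in\mathcal K$, $\varphi:V\to\Lambda$ finitely supported (the \emph{lamps}), and $x\in V$ (the \emph{walker}). It is \emph{admissible} if $x$ is $\kappa$-admissible.

Let $H_0=\mathbf Z/2*\mathbf Z/2*\mathbf Z/2$. Its Cayley graph for the three generating involutions is a $3$-regular tree, which we identify with $T$ so that $1$ corresponds to $o_0$. Put
\[H=(\mathbf Z/2\times\Lambda)\wr H_0 .\]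
An element of $H$ is a finitely supported function $(\kappa,\varphi):V\to\mathbf Z/2\times\Lambda$ and a point $x\in H_0=V$: the elements of $H$ are all the states. Right multiplication by the three involutions, by the generator of $\mathbf Z/2$ placed at $o_0$, and by $\gamma\in S_\Lambda$ placed at $o_0$ gives the \emph{moves of $H$}: step to any neighbor of $x$; flip $\kappa(x)$; replace $\varphi(x)$ by $\varphi(x)\gamma$. The group $H$ is not amenable, because its subgroup $H_0$ has the non-amenable Cayley graph $T$.

Put
\[\Gamma=\Lambda\wr_VB,\qquad (\varphi,g)(\varphi',g')=(\varphi\cdot g\varphi',gg'),\quad (g\varphi')(v)=\varphi'(g^{-1}v).\]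
By Lemma~\ref{lem:Bstates}, $(\varphi,g)\mapsto(\kappa_g,\varphi,x(g))$ identifies $\Gamma$ with the set of admissible states. Right multiplication by $\tau$, $\tau^{-1}$, $\rho$, and $\gamma\in S_\Lambda$ placed at $o_0$ gives the \emph{moves of $\Gamma$}: step down to the child selected by $\kappa(x)$; step up; flip $\kappa(x)$; replace $\varphi(x)$ by $\varphi(x)\gamma$. The group $\Gamma$ is an extension of $B$ by a directed union of finite powers of $\Lambda$, so it is amenable if $\Lambda$ is, and elementary amenable if $\Lambda$ is.

Thus $\Gamma\subset H$ as sets of states, with the common identity $s_0=(0,1,o_0)$. Let $d_H$ and $d_\Gamma$ be the least numbers of moves joining two states.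

\subsection{The word metrics}

Both metrics are comparable to one explicit quantity. For states $s=(\kappa,\varphi,x)$ and $s'=(\kappa',\varphi',x')$, let $\Delta$ be the set of vertices $v$ with $(\kappa,\varphi)(v)\ne(\kappa',\varphi')(v)$, let $Y$ be the smallest subtree containing $\{x,x'\}\cup\Delta$, let $N=N(s,s')$ be the number of edges of $Y$, and put
\[\Sigma=\Sigma(s,s')=\sum_vd_\Lambda(\varphi(v),\varphi'(v)),\qquad\delta(s,s')=N+\Sigma .\]

\begin{lemma}\label{lem:metric}
We have $\delta\le d_H\le5\delta+1$ on $H$ and $\delta\le d_\Gamma\le5\delta+1$ on $\Gamma$. In particular the moves generate $H$ and $\Gamma$, and $d_H$, $d_\Gamma$ are the word metrics.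
\end{lemma}

\begin{proof}
\emph{Lower bounds.} Along a sequence of moves from $s$ to $s'$, the walker moves along edges, and data change only at its position. It visits $x$, $x'$ and all of $\Delta$, so it traverses every edge of $Y$. At each $v$, at least $d_\Lambda(\varphi(v),\varphi'(v))$ moves change the lamp.

\emph{Upper bounds.} Follow $[x,x']$ and, at each of its vertices, tour the branches of $Y$ that hang there. This is a walk in $Y$ from $x$ to $x'$ of length at most $2N$ that visits all $N+1$ vertices of $Y$. In $H$, follow this walk and correct the data at the last visit to each vertex. The cost is at most $2N+(N+1)+\Sigma$.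

In $\Gamma$ the walker must set a switch before stepping down, and this may destroy a correction already made. Follow the same walk. Before each step down from $v$ to a child $w$, set $\kappa(v)=\chi(w)$; this costs at most $2N$ flips in total. At the last visit to $v\in Y$ set the lamp to $\varphi'(v)$, and if the walk then goes up or ends, set the switch to $\kappa'(v)$; this costs at most $\Sigma$ lamp moves and $N+1$ flips. There remains the case where the last departure from $v$ is a step down to $w$. Then the walk stays below $w$ until the end, so $v\in\mathrm{Anc}(x')$ and $w$ is the child toward $x'$. The switch was left at $\chi(w)$, which equals $\kappa'(v)$ because $s'$ is admissible. Outside $Y$ nothing was changed and the data of $s$ and $s'$ agree. So we end at $s'$, at cost at most $5N+1+\Sigma$.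
\end{proof}

Taking $s'=s_0$ in the lower bound gives the following fact.
\begin{equation}\label{eq:size}
\parbox{0.86\textwidth}{If $|s|_H\le R$, then $x$ and all $v$ with $(\kappa,\varphi)(v)\neq(0,1)$ lie within distance $R$ of $o_0$, so their levels lie in $[-R,R]$; moreover $|\varphi(v)|\le R$ for all $v$.}
\end{equation}

So $\Gamma$ sits in $H$ without distortion, and only the switches above the walker are missing. Simply resetting them is useless: the states $s_0$ and $(1_{o_{-R}},1,o_0)$ would be identified, although $\delta=R$ and both lie in the ball of radius $2R+1$. The erased digits must be stored, and the place to store them is the lamps.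

\section{Absorbing groups}\label{sec:absorb}

\begin{definition}\label{def:absorb}
Let $\psi:[0,\infty)\to[1,\infty)$ be non-decreasing and $C_0\ge1$. A group $\Lambda$ with a word metric is \emph{$(C_0,\psi)$-absorbing} if for every $\ell\ge1$ there is a bijection $\theta_\ell:\Lambda\times(\mathbf Z/2)^\ell\to\Lambda$ with
\[\theta_\ell(1,0)=1,\qquad d_\Lambda\bigl(\lambda,\theta_\ell(\lambda,e)\bigr)\le C_0\bigl(\ell+\psi(|\lambda|)\bigr)\quad\text{for all }\lambda,e.\]
\end{definition}

A lamp value $\lambda$ and $\ell$ digits are encoded, reversibly, in one lamp value close to $\lambda$. The cost is proportional to $\ell$, plus an overhead $\psi(|\lambda|)$ paid once.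

\begin{example}\label{ex:tree}
The group $H_0$ is $(1,1)$-absorbing. Identify it with $V$, and let $\theta_1(v,e)$ be the child of $v$ labeled $e$, except that $\theta_1(o_n,0)=o_n$ for all $n$. The pairs $(o_n,0)$ are sent bijectively onto the line, and the other pairs onto its complement. So $\theta_1$ is a bijection with displacement at most $1$ and $\theta_1(o_0,0)=o_0$. Put $\theta_\ell(v,e_1,\dots,e_\ell)=\theta_1(\theta_{\ell-1}(v,e_1,\dots,e_{\ell-1}),e_\ell)$; its displacement is at most $\ell$.
\end{example}

\begin{example}\label{ex:bounded}
An amenable group is not $(C_0,\psi)$-absorbing for bounded $\psi$. Otherwise $\theta_1$ has displacement at most some $D$, so the $D$-neighborhood of any finite set $A$ has at least $2|A|$ elements. But if at most $\varepsilon|A|$ edges leave $A$, this neighborhood has at most $(1+\varepsilon|B_\Lambda(D)|)|A|$ elements.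
\end{example}

So for amenable $\Lambda$ the overhead is unbounded, and the issue is how slowly it can grow. An absorbing group has exponential growth, since the $2^\ell$ points $\theta_\ell(1,e)$ lie in the ball of radius $C_0(\ell+\psi(0))$; but this is not sufficient. Let $L=\mathbf Z/2\wr\mathbf Z$ be the lamplighter group, with elements $(f,p)$, $f\subset\mathbf Z$ finite and $p\in\mathbf Z$, generated by $a$ (switch the lamp at $p$) and $t$ (replace $p$ by $p+1$).

\begin{example}\label{ex:L}
The group $L$ is not $(C_0,\psi)$-absorbing for any sublinear $\psi$. Let $A_n=\{(f,0):f\subset[-n,n]\}\subset B_L(6n+1)$ and $\ell=\lceil\log_2(2n+2)\rceil$. For large $n$, $C_0(\ell+\psi(6n+1))\le n$, so $\theta_\ell$ would inject $A_n\times(\mathbf Z/2)^\ell$ into $\{(f,p):f\subset[-n,n],\,|p|\le n\}$, which has only $(2n+1)|A_n|<2^\ell|A_n|$ elements.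
\end{example}

Bijections are hard to write down; fractional versions of them are not. We recall two facts. \emph{Hall's theorem for infinite families of finite sets} (M.~Hall Jr., 1948): if $(\mathcal N_i)_{i\in I}$ are finite sets with $|\bigcup_{i\in A}\mathcal N_i|\ge|A|$ for every finite $A\subset I$, there is an injection $\iota$ on $I$ with $\iota(i)\in\mathcal N_i$. \emph{The Schr\"oder--Bernstein theorem}, in the form given by its proof: if $\iota:X\to Y$ and $j:Y\to X$ are injections, there is a bijection $\theta:X\to Y$ such that for each $x$ either $\theta(x)=\iota(x)$ or $j(\theta(x))=x$.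

\begin{lemma}\label{lem:weights}
Let $\psi$ be as in Definition~\ref{def:absorb} and $C'\ge1$. Suppose that for every $\ell\ge1$ there are weights $\pi(\lambda,\lambda')\ge0$ that vanish unless $d_\Lambda(\lambda,\lambda')\le r(\lambda):=C'(\ell+\psi(|\lambda|))$ and satisfy
\[\sum_{\lambda'}\pi(\lambda,\lambda')=2^\ell\ \text{ for all }\lambda,\qquad\sum_\lambda\pi(\lambda,\lambda')\le1\ \text{ for all }\lambda'.\]
Then $\Lambda$ is $(2C',\psi)$-absorbing.
\end{lemma}

\begin{proof}
Fix $\ell$ and let $\mathcal N(\lambda)$ be the finite support of $\pi(\lambda,\cdot)$. For a finite set $A\subset\Lambda\times(\mathbf Z/2)^\ell$ with projection $A_0\subset\Lambda$, put $U=\bigcup_{\lambda\in A_0}\mathcal N(\lambda)$. Then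
\[|A|\le2^\ell|A_0|=\sum_{\lambda\in A_0}\sum_{\lambda'\in U}\pi(\lambda,\lambda')=\sum_{\lambda'\in U}\sum_{\lambda\in A_0}\pi(\lambda,\lambda')\le|U|.\]
Hall's theorem gives an injection $\iota:\Lambda\times(\mathbf Z/2)^\ell\to\Lambda$ with $\iota(\lambda,e)\in\mathcal N(\lambda)$. The Schr\"oder--Bernstein theorem, applied to $\iota$ and $j(\lambda)=(\lambda,0)$, gives a bijection $\theta$ with $\theta(\lambda,e)\in\{\iota(\lambda,e),\lambda\}$, so its displacement at $(\lambda,e)$ is at most $r(\lambda)$.

If $\theta(1,0)=\mu\ne1$, let $(\lambda_1,e_1)=\theta^{-1}(1)$ and exchange the two values: $\theta(1,0)=1$, $\theta(\lambda_1,e_1)=\mu$. The new displacement at $(\lambda_1,e_1)$ is at most $d_\Lambda(\lambda_1,1)+d_\Lambda(1,\mu)\le r(\lambda_1)+r(1)\le2r(\lambda_1)$, because $\psi$ is non-decreasing.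
\end{proof}

In a lamplighter group, a configuration with $m$ lit lamps can spread its mass by lighting one more lamp near the walker. A configuration with $m+1$ lit lamps then receives mass from at most $m+1$ sources, so the mass $2^\ell$ has to be spread over $2^\ell(m+1)$ positions. Over a base group of exponential growth these are found within distance about $\ell+\log m$. This is why we take $L$ as the base group.

\begin{lemma}\label{lem:log}
The solvable group $\Lambda=\mathbf Z/2\wr L$, generated by $a$, $t^{\pm1}$ and the generator of $\mathbf Z/2$ placed at $1\in L$, is $(26,\psi)$-absorbing with $\psi(r)=\log_2(2+r)$.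
\end{lemma}

\begin{proof}
In $L$ the element $a^{\epsilon_1}t\cdots a^{\epsilon_j}t$ is $(\{i-1:\epsilon_i=1\},j)$. These $2^j$ elements are distinct, so $|B_L(2j)|\ge2^j$. Write $\lambda\in\Lambda$ as $(f,p)$ with $f\subset L$ finite and $p\in L$. Each lamp of $f$ has to be switched, so $m:=|f|\le|\lambda|$. Given $\ell\ge1$, let $j=\lceil\log_2(m+2^\ell(m+1))\rceil$ and
\[X_\lambda=\{(f\cup\{pq\},p):q\in B_L(2j),\ pq\notin f\}.\]
Then $|X_\lambda|\ge2^j-m\ge2^\ell(m+1)$. Walking to $pq$, switching the lamp and returning takes at most $4j+1$ moves. From $m+2^\ell(m+1)\le2^{\ell+1}(m+1)$ we get $j\le\ell+2+\log_2(m+1)$, and since $\ell\ge1$,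
\[4j+1\le4\ell+9+4\log_2(m+1)\le13\bigl(\ell+\log_2(2+|\lambda|)\bigr).\]
Let $\pi(\lambda,\cdot)$ be $2^\ell/|X_\lambda|\le1/(m+1)$ on $X_\lambda$ and $0$ elsewhere. A point $(f',p)$ with $|f'|=m+1$ receives weight only from the $m+1$ points obtained by deleting one element of $f'$, at most $1/(m+1)$ from each, and a point with $f'=\emptyset$ receives none. Lemma~\ref{lem:weights} applies with $C'=13$.
\end{proof}

\section{Storing the switches in the lamps}\label{sec:map}

\subsection{A model case}

Take $\Lambda=H_0$ and $\theta_1$ as in Example~\ref{ex:tree}. Store each erased switch in the lamp at the same vertex: let $F(\kappa,\varphi,x)=(\hat\kappa,\hat\varphi,x)$, where for $v\in\mathrm{Anc}(x)$ the switch $\hat\kappa(v)$ selects the child toward $x$ and $\hat\varphi(v)=\theta_1(\varphi(v),\kappa(v))$, and where nothing is changed off $\mathrm{Anc}(x)$. Since $\theta_1$ is a bijection with $\theta_1(1,0)=1$, the map $F$ is a bijection $H\to\Gamma$.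

Compare the moves. A move that changes $\kappa(x)$ or $\varphi(x)$ commutes with $F$, since $x\notin\mathrm{Anc}(x)$. Let $s\to s'$ be a step of $H$ from $x$ down to a child $w$. As $\mathrm{Anc}(w)=\mathrm{Anc}(x)\cup\{x\}$, the data of $F(s)$ and $F(s')$ differ only at $x$, where $(\kappa(x),\varphi(x))$ becomes $(\chi(w),\theta_1(\varphi(x),\kappa(x)))$. In $\Gamma$ this takes at most one lamp move, one flip and one step. Conversely, for a step of $\Gamma$ from $x$ down to $w$ with lamp value $\mu$ at $x$, the data of the preimages differ only at $x$, where the pair (lamp, switch) goes from $(\mu,\chi(w))$ to $\theta_1^{-1}(\mu)$; again three moves of $H$ suffice. Steps up are the reverses of steps down. So $F$ is a $3$-bilipschitz bijection.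

Here both groups are non-amenable. For amenable $\Lambda$, the same step down costs up to $C_0(1+\psi(|\varphi(x)|))$, and $\psi$ is unbounded by Example~\ref{ex:bounded}. A descent of $N$ steps past lamps of length $\Lambda$-norm $r$ may then cost $N\psi(r)$. Such descents exist in balls of radius about $Nr$, so for a fixed $r$ with $\psi(r)$ larger than the multiplicative constant, the excess is linear in the radius. The remedy is to pay the overhead once per block of $\ell$ consecutive levels. If $\ell\ge\psi$, the cost $C_0(\ell+\psi)\le2C_0\ell$ is proportional to the distance walked. Two additive errors appear. The block that contains the walker is incomplete and its digits are dropped, which costs about its length. And the blocks are fixed in advance, while lamp values are arbitrary, so in the ball of radius $R$ some blocks are shorter than $\psi(R)$, and each costs $\psi(R)$. The block lengths must grow slowly enough for the first error and fast enough for the second.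

\subsection{The map $F$}

Let $\Lambda$ be $(C_0,\psi)$-absorbing. Partition $\mathbf Z$ into consecutive intervals $J_k=\{b_k,\dots,b_{k+1}-1\}$, $k\in\mathbf Z$, of lengths $\ell_k\ge1$, and let $\theta^k$ be $\theta_{\ell_k}$ viewed as a bijection $\Lambda\times(\mathbf Z/2)^{J_k}\to\Lambda$. The two errors are measured by the non-decreasing functions
\[\ell^*(R)=\max\{\ell_k:J_k\cap[-R,R]\ne\emptyset\},\qquad M(R)=\#\{k:J_k\cap[-R,R]\ne\emptyset,\ \ell_k<\psi(R)\}.\]
An index $k$ is \emph{complete for $x\in V$} if $b_{k+1}\le h(x)$. Then the vertices $x[j]$, $j\in J_k$, are strict ancestors of $x$. Let $p_k(x)=x[b_k]$ be the top one, and let $e_k(\kappa,x)=(\kappa(x[j]))_{j\in J_k}$. Define $F(\kappa,\varphi,x)=(\hat\kappa,\hat\varphi,x)$ by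
\begin{itemize}
\item $\hat\kappa(v)=\kappa(v)$ for $v\notin\mathrm{Anc}(x)$, and $\hat\kappa(v)$ is the label of the child of $v$ toward $x$ for $v\in\mathrm{Anc}(x)$;
\item $\hat\varphi(p_k(x))=\theta^k\bigl(\varphi(p_k(x)),e_k(\kappa,x)\bigr)$ for $k$ complete for $x$, and $\hat\varphi(v)=\varphi(v)$ for all other $v$.
\end{itemize}

\begin{lemma}\label{lem:onto}
$F$ is a surjective map $H\to\Gamma$ with $F(s_0)=s_0$.
\end{lemma}

\begin{proof}
For very negative $j$ we have $x[j]=o_j$, $\kappa(o_j)=0$, $\varphi(o_j)=1$, and the child toward $x$ is $o_{j+1}$, labeled $0$. As $\theta^k(1,0)=1$, the supports of $\hat\kappa$ and $\hat\varphi$ are finite, and $F(s_0)=s_0$. The image is admissible by construction.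

Let $(\hat\kappa,\hat\varphi,x)\in\Gamma$. For $k$ complete for $x$, define $\varphi(p_k(x))$ and the values $\kappa(x[j])$, $j\in J_k$, by the pair $(\theta^k)^{-1}(\hat\varphi(p_k(x)))$. Put $\kappa=0$ on the remaining strict ancestors of $x$, $\kappa=\hat\kappa$ off $\mathrm{Anc}(x)$, and $\varphi=\hat\varphi$ at all other vertices. The supports are finite because $(\theta^k)^{-1}(1)=(1,0)$. Then $F(\kappa,\varphi,x)=(\hat\kappa,\hat\varphi,x)$, where on $\mathrm{Anc}(x)$ the switches agree by admissibility.
\end{proof}

\subsection{The distortion of $F$}

The error depends on the radius, so we cannot argue move by move as in the model case. We compare $\delta$ before and after $F$ directly.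

\begin{proposition}\label{prop:distortion}
Let $s,s'\in H$, $R=|s|_H\vee|s'|_H$, $\delta=\delta(s,s')$ and $\hat\delta=\delta(F(s),F(s'))$. Then
\[|\delta-\hat\delta|\le4C_0\min(\delta,\hat\delta)+E(R),\qquad E(R)=9C_0\,\ell^*(R)+2C_0\,\psi(R)M(R).\]
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.55cm,y=-0.42cm]
\foreach \b in {-0.5,1.5,4.5,7.5,9.5,12.5} \draw[dashed,gray] (-7,\b)--(8,\b);
\draw[dotted,thick] (0,-1.7)--(0,0);
\node at (0,-2.2) {$\xi$};
\draw (0,0)--(0,6)--(-5,11);
\draw (0,6)--(2,8);
\foreach \a/\b in {0/1,0/3,0/4,0/6,-1/7,-3/9,-4/10,-5/11,1/7,2/8} \fill (\a,\b) circle (1.4pt);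
\foreach \a/\b in {0/0,0/2,0/5,-2/8} \draw[fill=white] (\a,\b) circle (3pt);
\node[right] at (0.15,6) {$z$};
\node[left] at (-5.1,11) {$x$};
\node[right] at (2.1,8.3) {$x'$};
\node[right] at (4,0.5) {$J_{k_0-2}$ (shared)};
\node[right] at (4,3) {$J_{k_0-1}$ (shared)};
\node[right] at (4,6) {$J_{k_0}$};
\node[right] at (4,8.5) {$J_{k_0+1}$};
\node[right] at (4,11) {$J_{k_0+2}$};
\end{tikzpicture}
\caption{Two walkers $x,x'$, their nearest common ancestor $z$, and the blocks of levels (between dashed lines; levels increase downward). The block $J_{k_0}$ contains the level of $z$, and the blocks above it are shared. White circles are the tops of the complete blocks, where $F$ stores the switches of the block. Here $k\le k_0+1$ are complete for $x$ and $k\le k_0$ are complete for $x'$.}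
\label{fig:blocks}
\end{figure}

\begin{proof}
Write $s=(\kappa,\varphi,x)$, $s'=(\kappa',\varphi',x')$; hats denote the corresponding quantities for $F(s),F(s')$. Let $z$ be the nearest common ancestor-or-equal of $x$ and $x'$, let $\beta=h(z)$, and let $k_0$ be the index with $\beta\in J_{k_0}$ (Figure~\ref{fig:blocks}). By \eqref{eq:size}, $x$, $x'$ and the elements of $\Delta$ have levels in $[-R,R]$; so does $z\in[x,x']$, balls in a tree being convex. We have no such control on $\hat\Delta$, and none is needed.

Infinitely many blocks above $z$ are rewritten by $F$, and we must see that most of them do not count. Call $k$ \emph{shared} if $k<k_0$. Then $b_{k+1}\le\beta$, so $k$ is complete for both $x$ and $x'$, and $x[j]=x'[j]=z[j]$ for $j\in J_k$. Write $p_k=z[b_k]$, $\Delta_k=\Delta\cap\{z[j]:j\in J_k\}$, and $\hat\Delta_k$ for the same set with $\hat\Delta$. Call a shared $k$ \emph{active} if $(\varphi(p_k),e_k(\kappa,x))\ne(\varphi'(p_k),e_k(\kappa',x'))$. Since $\theta^k$ is injective, this is equivalent to $\hat\varphi(p_k)\ne\hat\varphi'(p_k)$.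

\smallskip
\emph{Step 1. For shared $k$, $\Delta_k=\emptyset$ if and only if $\hat\Delta_k=\emptyset$; if $k$ is active, both sets are nonempty.} The vertices $z[j]$, $j\in J_k$, are strict ancestors of $z$, so on them $\hat\kappa=\hat\kappa'$ is the label toward $z$; also $\hat\varphi=\varphi$ and $\hat\varphi'=\varphi'$ on them, except at $p_k$. If $\Delta_k=\emptyset$, then $k$ is inactive, the hatted lamps agree at $p_k$ and at the other vertices of the block, and $\hat\Delta_k=\emptyset$. If $\hat\Delta_k=\emptyset$, then $k$ is inactive, so $\kappa=\kappa'$ on the block and $\varphi(p_k)=\varphi'(p_k)$; at the other vertices $\varphi=\hat\varphi=\hat\varphi'=\varphi'$, and $\Delta_k=\emptyset$. If $k$ is active, then $p_k\in\hat\Delta_k$.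

\smallskip
\emph{Step 2. $|N-\hat N|\le\ell^*(R)$.} Let $P=\{z[j]:j\le\beta\}$ and $Z=[x,x']\cup P$. The map $F$ alters data only on $\mathrm{Anc}(x)$, respectively $\mathrm{Anc}(x')$, both contained in $Z$, so $\Delta\setminus Z=\hat\Delta\setminus Z$. Let $Y_0$ be the smallest subtree containing $x$, $x'$ and $\Delta\setminus Z$; it contains $[x,x']$ and $z$. Let $t$ be the least level of a point of $\Delta\cap P$, or $t=\beta$ if there is none, and define $\hat t$ in the same way from $\hat\Delta$. Then $Y=Y_0\cup[z,z[t]]$ and $\hat Y=Y_0\cup[z,z[\hat t]]$. One of these trees contains the other, and the extra edges lie on $[z[t],z[\hat t]]$, so $|N-\hat N|\le|t-\hat t|$. If some shared $k$ has $\Delta_k\ne\emptyset$, there is a smallest one, which by Step~1 is also the smallest with $\hat\Delta_k\neq\emptyset$; then $t,\hat t\in J_k$, and $t\in[-R,R]$. Otherwise $t,\hat t\in[b_{k_0},\beta]\subset J_{k_0}$, and $\beta\in[-R,R]$. In both cases $|t-\hat t|<\ell^*(R)$.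

\smallskip
\emph{Step 3. $|\Sigma-\hat\Sigma|\le4C_0\min(N,\hat N)+8C_0\ell^*(R)+2C_0\psi(R)M(R)$.} Let $I$ be the set of $k$ complete for $x$ that are active or not shared, and $I'$ the same set for $x'$. At $v=p_k$ with $k$ shared and inactive, the terms of $\Sigma$ and $\hat\Sigma$ both vanish. At any other $v$ they differ by at most $d_\Lambda(\varphi(v),\hat\varphi(v))+d_\Lambda(\varphi'(v),\hat\varphi'(v))$, where the first summand vanishes unless $v=p_k(x)$ with $k\in I$, and the second unless $v=p_k(x')$ with $k\in I'$. By absorption and \eqref{eq:size},
\[|\Sigma-\hat\Sigma|\le C_0\sum_{k\in I}\bigl(\ell_k+\psi(R)\bigr)+C_0\sum_{k\in I'}\bigl(\ell_k+\psi(R)\bigr).\]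
We bound the sum over $I$; the roles of $x$ and $x'$ are symmetric. For $k\in I$ the interval $J_k$ meets $[-R,R]$: if $k$ is active, because $\Delta_k\ne\emptyset$; if $k$ is complete and not shared, because $\beta\le b_{k+1}-1<h(x)$.

First we bound $\sum_I\ell_k$ by finding the blocks inside $Y$ and $\hat Y$. The indices $k>k_0$ in $I$ have $J_k\subset(\beta,h(x))$ and contribute at most $h(x)-\beta=d(x,z)$. The index $k_0$ contributes at most $\ell^*(R)$. If there are active indices, let $k_1$ be the smallest. It contributes at most $\ell^*(R)$, and the indices $k_1<k<k_0$ contribute at most $b_{k_0}-b_{k_1+1}$. Since $\Delta_{k_1}$ and $\hat\Delta_{k_1}$ are nonempty, $t,\hat t<b_{k_1+1}$, so this is at most $\min(\beta-t,\beta-\hat t)$. The segments $[x,z]$, below $z$, and $[z,z[t]]$, above $z$, are edge-disjoint in $Y$, so $d(x,z)+\beta-t\le N$, and in the same way $d(x,z)+\beta-\hat t\le\hat N$. Hence $\sum_I\ell_k\le\min(N,\hat N)+2\ell^*(R)$.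

Next, in $\sum_I\psi(R)$ the indices with $\ell_k\ge\psi(R)$ contribute at most $\sum_I\ell_k$, and the others at most $\psi(R)M(R)$. So the sum over $I$ is at most $2\min(N,\hat N)+4\ell^*(R)+\psi(R)M(R)$, which proves Step~3.

\smallskip
Add Steps 2 and 3, using $C_0\ge1$ and $\min(N,\hat N)\le\min(\delta,\hat\delta)$.
\end{proof}

\begin{corollary}\label{cor:sbe}
Let $u_1(r)=1+\ell^*(r)+\psi(r)M(r)$, $C=5(1+4C_0)$ and $c=45C_0+1$. For all $s,s'\in H$, with $R=|s|_H\vee|s'|_H$,
\[\tfrac1C\,d_H(s,s')-c\,u_1(R)\le d_\Gamma(F(s),F(s'))\le C\,d_H(s,s')+c\,u_1(R).\]
If $u_1\le Au$ for a sublinear function $u$, then $F$ is a surjective SBE with gauge $u$ and constants $C$, $Ac$.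
\end{corollary}

\begin{proof}
Let $E=E(R)\le9C_0u_1(R)$. Proposition~\ref{prop:distortion} gives $\hat\delta\le(1+4C_0)\delta+E$ and $\delta\le(1+4C_0)\hat\delta+E$. By Lemma~\ref{lem:metric},
\[d_\Gamma\le5\hat\delta+1\le5(1+4C_0)\,d_H+5E+1,\qquad d_\Gamma\ge\hat\delta\ge\frac{\delta-E}{1+4C_0}\ge\frac{d_H}{5(1+4C_0)}-1-E .\]
Since $u_1\ge1$, both $5E+1$ and $E+1$ are at most $c\,u_1(R)$. Surjectivity is Lemma~\ref{lem:onto}.
\end{proof}

\begin{remark}
The direction of the map is immaterial: any right inverse $G:\Gamma\to H$ of $F$ is an SBE. Indeed \eqref{eq:sbe} with $s'=s_0$ and sublinearity give $A$ with $|s|\le A(|F(s)|+1)$ and $|F(s)|\le A(|s|+1)$. Solving \eqref{eq:sbe} for $d_H(G(y),G(y'))$, and applying it to $s$ and $G(F(s))$, which have the same image, shows that $G$ is an SBE with gauge $u(A'(r+1))$ for some constant $A'$.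
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Take $\Lambda=\mathbf Z/2\wr L$, with $C_0=26$ and $\psi(r)=\log_2(2+r)$ from Lemma~\ref{lem:log}. Take $b_0=0$ and $\ell_k=|k|+1$, so that $b_k=k(k+1)/2$ for $k\ge0$ and $b_k=-|k|(|k|+3)/2$ for $k<0$. Suppose that $J_k$ meets $[-R,R]$. If $k\ge0$, then $k^2/2\le b_k\le R$. If $k<0$, then $(|k|-1)^2/2\le-b_{k+1}\le R$. So $|k|\le\sqrt{2R}+1$, whence $\ell^*(R)\le\sqrt{2R}+2$ and $M(R)\le2\sqrt{2R}+3$. As $\psi(R)\ge1$ and $\sqrt{2+R}\ge1$,
\[u_1(R)\le3+\sqrt{2R}+\psi(R)\bigl(2\sqrt{2R}+3\bigr)\le(6+3\sqrt2)\sqrt{2+R}\,\log_2(2+R).\]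
By Corollary~\ref{cor:sbe}, $F$ is a surjective SBE with the stated gauge. Both groups are finitely generated by Lemma~\ref{lem:metric}; $H$ is not amenable, and $\Gamma$ is elementary amenable because $\Lambda$ is solvable.
\end{proof}

The bound on $M$ above ignores the condition $\ell_k<\psi(R)$; using it gives $M(R)\le2\psi(R)$ and $u_1(R)=O(\sqrt{2+R})$. To reach an arbitrary unbounded gauge, however, we make $\psi$ itself arbitrarily slow, and for this we change $\Lambda$.

\section{Arbitrarily slow absorption}\label{sec:slow}

\begin{proposition}\label{prop:slow}
Let $\psi:[0,\infty)\to\{1,2,3,\dots\}$ be non-decreasing and unbounded. There is a two-generated elementary amenable group that is $(60,\psi)$-absorbing.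
\end{proposition}

We need a group that is amenable, yet expands like a non-amenable group at scale $n$ throughout a ball of huge prescribed radius $R_n$. We take non-amenable groups $G_n$ that look like $L$ at scales below $n/2$ and expand by $2^n$ at scale $10n$. We replace $G_n$ by a finite quotient $Q_n$ that is faithful on a ball slightly larger than $B_{G_n}(R_n)$, and we let $\Lambda$ be the diagonal subgroup of $\prod_nQ_n$. The finiteness of the $Q_n$ and the convergence of $G_n$ to $L$ make $\Lambda$ amenable, while the $n$-th coordinate transfers the expansion of $G_n$ to $B_\Lambda(R_n)$.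

\subsection{The groups $G_n$}

The \emph{right-angled Coxeter group} of a graph with vertex set $\mathcal I$ is generated by elements $a_i$, $i\in\mathcal I$, with the relations $a_i^2=1$ and $a_ia_j=a_ja_i$ for each edge $\{i,j\}$. For $\mathcal J\subset\mathcal I$, the subgroup generated by the $a_j$, $j\in\mathcal J$, is the right-angled Coxeter group of the induced subgraph: killing the $a_i$ with $i\notin\mathcal J$ defines a left inverse of the natural map. A complete graph gives $\bigoplus_{\mathcal I}\mathbf Z/2$, and a disjoint union of graphs gives a free product.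

For $n\ge1$ let $W_n$ be the right-angled Coxeter group on $a_i$, $i\in\mathbf Z$, with an edge $\{i,j\}$ when $0<|i-j|\le n$. Let $G_n=W_n\rtimes\langle t\rangle$ with $ta_it^{-1}=a_{i+1}$, generated by $a=a_0$ and $t$. The case $n=\infty$ is $L$. Using $t^ia=a_it^i$ to push the letters $t^{\pm1}$ to the right, a word of length at most $r$ in $a,t^{\pm1}$ becomes
\begin{equation}\label{eq:normal}
\omega\,t^k,\qquad\omega=a_{i_1}\cdots a_{i_p},\qquad|k|\le r,\quad|i_1|,\dots,|i_p|\le r,
\end{equation}
where $k$ and the indices depend on the word only, not on $n$.

\begin{lemma}\label{lem:likeL}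
If $n\ge2r$, a word of length at most $r$ is trivial in $G_n$ if and only if it is trivial in $L$.
\end{lemma}

\begin{proof}
In both groups the word \eqref{eq:normal} is trivial if and only if $k=0$ and $\omega=1$ in the subgroup generated by the $a_i$, $|i|\le r$. In both groups this subgroup is $(\mathbf Z/2)^{2r+1}$ with basis the $a_i$.
\end{proof}

\begin{lemma}\label{lem:quotient}
For all integers $n,r\ge1$, the group $G_n$ has a finite quotient in which $B_{G_n}(r)$ injects.
\end{lemma}

\begin{proof}
The group $W_n$ is infinitely generated, so we first wrap it around a long cycle. Let $m=4r+n+1$, and let $W_{n,m}$ be the right-angled Coxeter group on $a_i$, $i\in\mathbf Z/m$, with an edge between distinct indices at cyclic distance at most $n$. Reduction modulo $m$ respects the relations and the shift, so it defines a surjective homomorphism $G_n\to W_{n,m}\rtimes\mathbf Z/m$. Let $g,g'\in B_{G_n}(r)$ have the same image, and write $g^{-1}g'=\omega t^k$ as in \eqref{eq:normal} with $2r$ in place of $r$. Then $m$ divides $k$ and $|k|\le2r<m$, so $k=0$. For distinct $i,j\in[-2r,2r]$ we have $m-|i-j|\ge m-4r>n$. So reduction is injective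 on $[-2r,2r]$, and the cyclic distance $\min(|i-j|,m-|i-j|)$ is at most $n$ exactly when $|i-j|\le n$. The induced subgraphs are therefore isomorphic, the subgroup $\langle a_i:|i|\le2r\rangle$ injects in $W_{n,m}$, and $\omega=1$.

A group is \emph{residually finite} if every nontrivial element lies outside some finite-index subgroup; passing to the normal core, one may take the subgroup normal. The group $W_{n,m}$ is a finitely generated Coxeter group, hence linear (Tits), hence residually finite (Malcev). It has finite index in $W_{n,m}\rtimes\mathbf Z/m$, which is therefore residually finite too. Intersecting finitely many normal subgroups of finite index gives a finite quotient in which the finite image of $B_{G_n}(r)$ injects.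
\end{proof}

\begin{lemma}\label{lem:expand}
There is an injection $G_n\times\{1,\dots,2^n\}\to G_n$ of the form $(g,i)\mapsto g\,y_n(g,i)$ with $|y_n(g,i)|\le10n$.
\end{lemma}

\begin{proof}
Let $A=\langle a_0,\dots,a_n\rangle$ and $A'=\langle a_{2n+1},\dots,a_{3n+1}\rangle$. Both are isomorphic to $(\mathbf Z/2)^{n+1}$, and indices from the two ranges differ by more than $n$, so $\langle A,A'\rangle=A*A'$. An element of $A\cup A'$ is a product of at most $n+1$ generators $a_i$ with increasing indices in $[0,3n+1]$; written in $a$ and $t^{\pm1}$, it has length at most $2(3n+1)+(n+1)\le10n$.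

Every element of $A*A'$ is uniquely a product of nontrivial syllables taken alternately from $A$ and $A'$. Enumerate $2^n$ of the $2^{n+1}-1$ nontrivial elements of $A$, and of $A'$. Send $(\eta,i)\in(A*A')\times\{1,\dots,2^n\}$ to $\eta y$, where $y$ is the $i$-th element of $A$ if the last syllable of $\eta$ is in $A'$, and the $i$-th element of $A'$ otherwise. Then $y$ is the last syllable of $\eta y$, so $\eta y$ determines $y$, $i$ and $\eta$. Finally, choose representatives $g_0$ of the left cosets of $A*A'$ in $G_n$ and send $(g_0\eta,i)$ to $g_0\eta y$.
\end{proof}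

\subsection{The diagonal group}

\begin{proof}[Proof of Proposition~\ref{prop:slow}]
Put $R_n=n+\lceil\sup\{r:\psi(r)\le n\}\rceil$, with $\sup\emptyset=0$. It is finite because $\psi$ is non-decreasing and unbounded, and it increases with $n$. By Lemma~\ref{lem:quotient}, let $Q_n$ be a finite quotient of $G_n$ in which $B_{G_n}(R_n+10n)$ injects. Let $\Lambda\subset\prod_{n\ge1}Q_n$ be the subgroup generated by the diagonal images of $a$ and $t$, with $S_\Lambda=\{a,t,t^{-1}\}$.

\emph{$\Lambda$ is elementary amenable.} Consider a word of length $r$ and $n\ge2r$. Since $r\le R_n+10n$, the word is trivial in $Q_n$ if and only if it is trivial in $G_n$, that is, by Lemma~\ref{lem:likeL}, in $L$. So a word trivial in $\Lambda$ is trivial in $L$, which gives an epimorphism $\Lambda\to L$; and an element of the kernel has trivial $n$-th coordinate for all large $n$. The kernel thus lies in $\bigoplus_nQ_n$, a directed union of finite groups, and $L$ is solvable.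

\emph{Local injections.} Let $\lambda\in B_\Lambda(R_n)$. Evaluating a shortest word for $\lambda$ in $G_n$ gives $g\in B_{G_n}(R_n)$ whose image in $Q_n$ is the $n$-th coordinate of $\lambda$, and this property determines $g$. For each pair $(g,i)$ fix a word of length at most $10n$ representing $y_n(g,i)$, and let $\iota_n(\lambda,i)$ be $\lambda$ times this word evaluated in $\Lambda$. We claim that $\iota_n:B_\Lambda(R_n)\times\{1,\dots,2^n\}\to\Lambda$ is injective. If $\iota_n(\lambda,i)=\iota_n(\lambda',i')$, then $g\,y_n(g,i)$ and $g'y_n(g',i')$ lie in $B_{G_n}(R_n+10n)$ and have the same image in $Q_n$, so they are equal, and $(g,i)=(g',i')$ by Lemma~\ref{lem:expand}. The two words then coincide, and canceling them gives $\lambda=\lambda'$.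

\emph{Weights.} Different $\lambda$ use different $n$, and the images of the $\iota_n$ overlap. But $\iota_n$ offers $2^n$ targets for a mass $2^\ell$, so level $n$ loads each point by at most $2^{\ell-n}$, and these loads are summable. Let $\nu(r)=\min\{n\ge1:R_n\ge r\}$. For $n=\psi(r)$ we have $R_n\ge r$ by definition, so $\nu\le\psi$. Given $\ell\ge1$, put $n(\lambda)=\max(\ell,\nu(|\lambda|))+2$; then $|\lambda|\le R_{n(\lambda)}$. With $n=n(\lambda)$, let $\pi(\lambda,\lambda')=2^{\ell-n}$ if $\lambda'$ is one of the $2^n$ distinct points $\iota_n(\lambda,i)$, and $0$ otherwise. Then $\sum_{\lambda'}\pi(\lambda,\lambda')=2^\ell$. For fixed $\lambda'$ and $n$, at most one $\lambda$ with $n(\lambda)=n$ gives weight to $\lambda'$, so $\sum_\lambda\pi(\lambda,\lambda')\le\sum_{n\ge\ell+2}2^{\ell-n}=\frac12$. Displacements are at most $10n(\lambda)\le10(\ell+\psi(|\lambda|)+2)\le30(\ell+\psi(|\lambda|))$. Lemma~\ref{lem:weights} applies with $C'=30$.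
\end{proof}

\subsection{Choosing the blocks and the overhead}

Since $\psi$ is now at our disposal, we choose the blocks first, as long as the gauge permits, and then $\psi$ so slow that the short blocks cost at most $u$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $u\ge1$ be sublinear and unbounded. Put $b_0=0$ and $\ell_k=\lfloor u(|k|)\rfloor\ge1$. Since all lengths are at least $1$, we have $b_k\ge k$ for $k\ge0$ and $b_{k+1}-1\le k$ for $k<0$. So if $J_k$ meets $[-R,R]$, then $|k|\le R$, and $\ell^*(R)\le u(R)$.

For an integer $j\ge1$ let $\mathsf m(j)=\#\{k:\ell_k<j\}$. It is finite because $u$ is non-decreasing and unbounded. Define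
\[\psi(R)=\max\{j\ge1:\ j\,\mathsf m(j)\le u(R)\}.\]
The set contains $j=1$, as $\mathsf m(1)=0$, and it is bounded, as $\mathsf m(j)\ge1$ for $j>\ell_0$. It grows with $R$ and eventually contains any given $j$, again because $u$ is unbounded. So $\psi$ is well defined, integer-valued, non-decreasing and unbounded. Moreover $\psi(R)M(R)\le\psi(R)\,\mathsf m(\psi(R))\le u(R)$. Hence $u_1\le1+2u\le3u$.

Take $\Lambda$ from Proposition~\ref{prop:slow} for this $\psi$, with $C_0=60$. By Corollary~\ref{cor:sbe}, $F:H\to\Gamma$ is a surjective SBE with gauge $u$ and constants $5(1+4C_0)$ and $3(45C_0+1)$, which do not depend on $u$. The group $\Gamma$ is elementary amenable, $H$ is not amenable, and both are finitely generated by Lemma~\ref{lem:metric}.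
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cornulier}
Yves Cornulier, \emph{On sublinear bilipschitz equivalence of groups}, arXiv:1702.06618 (2017).

\end{thebibliography}
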